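\title{Remote points of metrizable spaces and $\sigma$-compactness}

\begin{abstract}
A remote point of a Tychonoff space $X$ is a point of $\beta X\setminus X$ that lies in the closure of no nowhere dense subset of $X$. We show that a metrizable space whose space of remote points is homeomorphic to that of the rationals is $\sigma$-compact. More precisely, a metrizable space $X$ has the same space of remote points as $\mathbb{Q}$ if and only if $X$ is $\sigma$-compact, is not compact, and the set of points of $X$ with a compact neighborhood has compact closure. The main step shows that two nonempty nowhere locally compact metrizable spaces have homeomorphic spaces of remote points if and only if they have homeomorphic absolutes.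
\end{abstract}

\section{Introduction}\label{sec:intro}

All spaces are Tychonoff. For a space $X$ let $\beta X$ be its \v{C}ech--Stone compactification and $X^\ast=\beta X\setminus X$ its remainder. A subset of $X$ is \emph{nowhere dense} if its closure has empty interior. A point $p\in X^\ast$ is a \emph{remote point} of $X$ if $p\notin\operatorname{cl}_{\beta X}A$ for every nowhere dense set $A\subseteq X$. The set $\mathcal{R}(X)$ of remote points carries the subspace topology from $\beta X$. The closure of a nowhere dense set is nowhere dense, so only closed nowhere dense sets need to be tested.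

Remote points are the points at infinity that cannot be approached through a thin subset of $X$. A compact space has no remainder and so no remote points. In a discrete space the only nowhere dense set is the empty set, so $\mathcal{R}(X)=X^\ast$. In the space $\mathbb{Q}$ of rationals the condition is a real restriction: a sequence of rationals converging to $\sqrt2$ is a closed, noncompact, nowhere dense subset of $\mathbb{Q}$, so its closure meets $\mathbb{Q}^\ast$ and contains no remote point. That $\mathbb{Q}$ has remote points at all requires an argument.

How much of $X$ can be read off from the topological space $\mathcal{R}(X)$? We treat the following instance, posed by Hern\'andez-Guti\'errez, Hru\v{s}\'ak and Tamariz-Mascar\'ua \cite{HHT}.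

\begin{quote}
\emph{Let $X$ be a metrizable space such that $\mathcal{R}(X)$ is homeomorphic to $\mathcal{R}(\mathbb{Q})$. Is $X$, like $\mathbb{Q}$, a countable union of compact sets?}
\end{quote}

A countable union of compact sets is called \emph{$\sigma$-compact}. For a space $X$ let $L(X)$ be the open set of points that have a compact neighborhood, and call $X$ \emph{nowhere locally compact} if $L(X)=\emptyset$. Both $\mathbb{Q}$ and the space $\mathbb{P}=\mathbb{R}\setminus\mathbb{Q}$ of irrationals are nowhere locally compact, since a compact subset of either is closed in $\mathbb{R}$ and so cannot contain its trace on an interval. The space $\mathbb{P}$ is not $\sigma$-compact: its compact subsets are nowhere dense in $\mathbb{R}$, and $\mathbb{R}$ is not the union of countably many of them and countably many points, by the Baire category theorem.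

There are two reasons to expect a negative answer. In a nowhere locally compact space every compact set is nowhere dense, so compact sets are among the sets that remote points avoid. And the most visible invariant of $\mathcal{R}(X)$, its family of clopen sets ordered by inclusion, is the same for $\mathbb{Q}$ and for $\mathbb{P}$ (Section~\ref{sec:test}). The answer is nevertheless positive.

\begin{theorem}\label{thm:A}
If $X$ is metrizable and $\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q})$, then $X$ is $\sigma$-compact.
\end{theorem}

The proof shows what $\mathcal{R}(X)$ determines for every nowhere locally compact metrizable space. A map is \emph{perfect} if it is continuous and closed and has compact fibers. A closed continuous surjection $f\colon Z\to X$ is \emph{irreducible} if $f(F)\neq X$ for every proper closed subset $F$ of $Z$. A space is \emph{extremally disconnected} if the closure of each open set is open. For every space $X$ there is an extremally disconnected space $EX$ with a perfect irreducible map onto $X$, and these properties determine $EX$ up to homeomorphism (Iliadis; see \cite{PW}). The space $EX$ is the \emph{absolute} of $X$.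

\begin{theorem}\label{thm:B}
For nonempty nowhere locally compact metrizable spaces $X$ and $Y$ the following are equivalent.
\begin{enumerate}
\item[(a)] $\mathcal{R}(X)\cong\mathcal{R}(Y)$.
\item[(b)] Some metrizable space $Z$ admits perfect irreducible maps onto both $X$ and $Y$.
\item[(c)] $X$ and $Y$ have homeomorphic absolutes.
\end{enumerate}
\end{theorem}

For the rationals one obtains a complete classification.

\begin{theorem}\label{thm:C}
Let $X$ be metrizable. Then $\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q})$ if and only if $X$ is $\sigma$-compact, $X$ is not compact, and $\operatorname{cl}_X L(X)$ is compact.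
\end{theorem}

Thus ``$\sigma$-compact'' in Theorem~\ref{thm:A} cannot be strengthened to ``countable'' or to ``nowhere locally compact''. The uncountable space $\mathbb{Q}\times2^\omega$, where $2^\omega$ is the Cantor set, has $L=\emptyset$, and the topological sum $\mathbb{Q}\oplus[0,1]$ has $L=[0,1]$; both have the same space of remote points as $\mathbb{Q}$. The real line, which is $\sigma$-compact with $L(\mathbb{R})=\mathbb{R}$, does not.

All arguments are in ZFC. Section~\ref{sec:test} shows the idea on the pair $\mathbb{Q}$, $\mathbb{P}$. Sections~\ref{sec:exist} and~\ref{sec:clopen} construct remote points and describe the clopen subsets of $\mathcal{R}(X)$. Section~\ref{sec:Z} builds the space $Z$ of Theorem~\ref{thm:B} from a homeomorphism of spaces of remote points, and the three theorems are proved in Sections~\ref{sec:A}, \ref{sec:B} and~\ref{sec:C}.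

\section{A test case: rationals against irrationals}\label{sec:test}

For an open subset $U$ of a space $X$ put
\[
U^\#=\mathcal{R}(X)\cap\operatorname{cl}_{\beta X}U .
\]
An open set $U$ is \emph{regular open} if $U=\operatorname{int}\operatorname{cl}U$, and $\mathrm{RO}(X)$ is the family of regular open sets, ordered by inclusion. Proposition~\ref{prop:clopen} will show that for nowhere locally compact metrizable $X$ the map $U\mapsto U^\#$ is an order isomorphism of $\mathrm{RO}(X)$ onto the family of clopen subsets of $\mathcal{R}(X)$. A homeomorphism $\mathcal{R}(\mathbb{P})\to\mathcal{R}(\mathbb{Q})$ would therefore induce an order isomorphism $\mathrm{RO}(\mathbb{P})\to\mathrm{RO}(\mathbb{Q})$.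

Such isomorphisms exist. Let $D$ be dense in $\mathbb{R}$ and let $G\subseteq\mathbb{R}$ be open. Then $\operatorname{cl}_D(G\cap D)=D\cap\operatorname{cl}G$, and an open set $H\subseteq\mathbb{R}$ with $H\cap D\subseteq\operatorname{cl}G$ satisfies $H\subseteq\operatorname{cl}(H\cap D)\subseteq\operatorname{cl}G$. Hence $\operatorname{int}_D\operatorname{cl}_D(G\cap D)=D\cap\operatorname{int}\operatorname{cl}G$, so the regular open subsets of $D$ are exactly the traces $U\cap D$ with $U\in\mathrm{RO}(\mathbb{R})$. If $U,V\in\mathrm{RO}(\mathbb{R})$ and $U\cap D\subseteq V\cap D$, then $\operatorname{cl}U\subseteq\operatorname{cl}V$ and so $U\subseteq V$. Thus $U\cap\mathbb{P}\mapsto U\cap\mathbb{Q}$ is an order isomorphism, the \emph{trace isomorphism}, and the clopen sets of $\mathcal{R}(\mathbb{P})$ and $\mathcal{R}(\mathbb{Q})$ have the same order structure.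

We check that the trace isomorphism does not come from a homeomorphism, or even from a bijection $h$ with $h[(U\cap\mathbb{P})^\#]=(U\cap\mathbb{Q})^\#$ for all $U\in \mathrm{RO}(\mathbb{R})$. Let $I_n=(-1/n,1/n)$.

In $\mathbb{Q}$, the sets $I_n\cap\mathbb{Q}$ form a base at the point $0$. If $q\in\beta\mathbb{Q}$ and $q\neq0$, there is an open set $W\ni0$ in $\beta\mathbb{Q}$ with $q\notin\operatorname{cl}W$, and $I_n\cap\mathbb{Q}\subseteq W$ for large $n$. So $\bigcap_n\operatorname{cl}_{\beta\mathbb{Q}}(I_n\cap\mathbb{Q})=\{0\}$, and since $0$ is not in the remainder,
\[
\bigcap_n(I_n\cap\mathbb{Q})^\#=\emptyset .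
\]

In $\mathbb{P}$, the point $0$ is missing. An indexed family $(A_i)$ of subsets of a space is \emph{locally finite} if every point has a neighborhood that meets $A_i$ for only finitely many $i$. The sets $O_n=(\frac1{n+1},\frac1n)\cap\mathbb{P}$ accumulate only at $0$, so they form a locally finite sequence in $\mathbb{P}$. Proposition~\ref{prop:exist} provides, for such a sequence, a remote point in the closure of every tail $\bigcup_{n\ge m}O_n$. The $m$th tail lies in $I_m\cap\mathbb{P}$, and therefore
\[
\bigcap_n(I_n\cap\mathbb{P})^\#\neq\emptyset .
\]

A bijection preserves intersections, so $h$ does not exist. The space $\mathcal{R}(X)$ thus carries one more piece of information than the order of its clopen sets: it records which decreasing sequences of clopen sets have empty intersection. A point of $X$ produces such a sequence, and a hole in $X$ does not. Lemma~\ref{lem:vanish} shows that in general these sequences are the ones that close down on a nonempty compact subset of $X$. An arbitrary homeomorphism $\mathcal{R}(X)\to\mathcal{R}(\mathbb{Q})$ then assigns to each rational $y$ a compact set $K_y\subseteq X$, and the same argument for the inverse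 homeomorphism shows that the sets $K_y$ cover $X$.

\section{Background}\label{sec:background}

The space $\beta X$ is compact Hausdorff and contains $X$ as a dense subspace, and every continuous map $f\colon X\to Y$ extends to a continuous map $\beta f\colon\beta X\to\beta Y$. By density, $W\subseteq\operatorname{cl}_{\beta X}(W\cap X)$ for every open $W\subseteq\beta X$. For $A\subseteq X$ we have $X\cap\operatorname{cl}_{\beta X}A=\operatorname{cl}_XA$, and a compact subset of $X$ is closed in $\beta X$. Two further facts concern a metrizable space $X$. First, closed subsets $F,H$ of $X$ are zero-sets of continuous functions, and hence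
\begin{equation}\label{eq:star}
\operatorname{cl}_{\beta X}F\cap\operatorname{cl}_{\beta X}H=\operatorname{cl}_{\beta X}(F\cap H)
\end{equation}
by \cite[6.5]{GJ}. In particular disjoint closed sets have disjoint closures in $\beta X$. Second, if $F$ is closed in $X$, then every bounded continuous real function on $F$ extends to $X$ by Tietze's extension theorem, and so $\beta F$ can be identified with $\operatorname{cl}_{\beta X}F$.

The union of a locally finite family of closed sets is closed. A \emph{cluster point} of a sequence $(x_n)$ is a point every neighborhood of which contains $x_n$ for infinitely many $n$. A metrizable space is compact if and only if each of its sequences has a cluster point. Sequences are indexed by $\mathbb{N}=\{1,2,\dots\}$, and $B(x,r)$ is the open ball for a fixed compatible metric $d$. Locally finite sequences of open sets will always arise as follows.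

\begin{lemma}\label{lem:balls}
Let $(x_n)$ be a sequence without cluster point in a metric space $X$, and let $O_n\subseteq B(x_n,1/n)$. Then $(O_n)$ is locally finite.
\end{lemma}

\begin{proof}
Suppose every neighborhood of $x$ meets $O_n$ for infinitely many $n$. Given $\varepsilon>0$, the ball $B(x,\varepsilon)$ meets $O_n$ for infinitely many $n$ with $1/n<\varepsilon$, and $x_n\in B(x,2\varepsilon)$ for these $n$. So $x$ is a cluster point of $(x_n)$.
\end{proof}

\section{Constructing remote points}\label{sec:exist}

By \eqref{eq:star}, a point $p$ is outside $\operatorname{cl}_{\beta X}A$ as soon as it lies in the closure of a closed set disjoint from $A$. To find a remote point by compactness of $\beta X$, we therefore want to assign to each closed nowhere dense set $A$ a closed set $F(A)$ disjoint from $A$ so that finitely many of the sets $F(A)$ always meet. This cannot be done inside a compact region: in $X=[0,1]$ such sets would have a common point $x$, and $x\in F(\{x\})$ is impossible. What can be done in any nonempty open set is to make every $n$ of the sets meet, for a fixed $n$. We then work in a sequence of open sets $O_n$ that escapes to infinity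 and use the solution for $n$ inside $O_n$.

The case $n=2$ in a space with a countable base $B_1,B_2,\dots$ of nonempty sets shows the construction. Let $O$ be nonempty and open. For a closed nowhere dense $A$ let $m(A)$ be the least $k$ with $\operatorname{cl}B_k\subseteq O\setminus A$. The set $L(A)$ has to be chosen without knowledge of the second set $A'$. But if $m(A')\le m(A)$, then $B_{m(A')}$ is one of the finitely many sets $B_k$ with $k\le m(A)$ and $\operatorname{cl}B_k\subseteq O$. Let $L(A)$ be the union of $\operatorname{cl}B_{m(A)}$ and, inside each of these finitely many $B_k$, the closure of one basic set that misses $A$. Then $L(A)$ is closed and disjoint from $A$, and it meets $B_{m(A')}\subseteq L(A')$ whenever $m(A')\le m(A)$. Since one of the inequalities $m(A')\le m(A)$, $m(A)\le m(A')$ holds, any two of the sets $L(A)$ meet. The general proof iterates this step $n$ times and replaces ``finite'' by ``locally finite''.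

\begin{lemma}\label{lem:linked}
Let $X$ be metrizable, $O\subseteq X$ nonempty and open, and $n\in\mathbb{N}$. One can assign to each closed nowhere dense set $A\subseteq X$ a closed subset $L_n^O(A)$ of $X$ with $L_n^O(A)\subseteq O\setminus A$, in such a way that
\[
L_n^O(A_1)\cap\dots\cap L_n^O(A_n)\neq\emptyset
\]
for all closed nowhere dense sets $A_1,\dots,A_n$.
\end{lemma}

\begin{proof}
By Bing's theorem, $X$ has a base $\bigcup_{k\in\mathbb{N}}\mathcal{B}_k$ of nonempty sets in which each family $\mathcal{B}_k$ is discrete, that is, every point has a neighborhood meeting at most one member of $\mathcal{B}_k$. Then $\mathcal{B}_{\le k}=\mathcal{B}_1\cup\dots\cup\mathcal{B}_k$ is locally finite. For a nonempty open set $W$ and a closed nowhere dense set $A$, the set $W\setminus A$ is nonempty and open, so it contains the closure of a basic set, and we may define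
\[
m(A,W)=\min\{k:\ \operatorname{cl}B\subseteq W\setminus A\text{ for some }B\in\mathcal{B}_k\}.
\]
Put $\mathcal{S}_0(A)=\{O\}$ and
\[
\mathcal{S}_{j+1}(A)=\{B:\ B\in\mathcal{B}_{\le m(A,W)}\text{ and }\operatorname{cl}B\subseteq W\text{ for some }W\in\mathcal{S}_j(A)\}.
\]
The family $\mathcal{S}_j(A)$ lists the basic sets that other nowhere dense sets may have selected in $j$ steps ahead of $A$.

Each $\mathcal{S}_j(A)$ is locally finite. This holds for $j=0$. Assume it for $j$ and let $x\in X$. Take a neighborhood $N$ of $x$ that meets only finitely many $W\in\mathcal{S}_j(A)$, let $M$ be an upper bound for $m(A,W)$ over these $W$, and let $N'\subseteq N$ be a neighborhood of $x$ that meets only finitely many members of $\mathcal{B}_{\le M}$. If $B\in\mathcal{S}_{j+1}(A)$ meets $N'$, then the set $W\supseteq B$ witnessing $B\in\mathcal{S}_{j+1}(A)$ meets $N$, so $B\in\mathcal{B}_{\le M}$. Hence only finitely many such $B$ meet $N'$.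

Define
\[
L_n^O(A)=\bigcup\{\operatorname{cl}B:\ B\in\mathcal{S}_1(A)\cup\dots\cup\mathcal{S}_n(A),\ \operatorname{cl}B\cap A=\emptyset\}.
\]
The closures of the members of a locally finite family form a locally finite family, so this set is closed. It is disjoint from $A$, and it lies in $O$ because every member of every $\mathcal{S}_j(A)$ with $j\ge1$ has its closure in a member of $\mathcal{S}_{j-1}(A)$.

Let $A_1,\dots,A_n$ be given. We choose nonempty open sets $W_0\supseteq W_1\supseteq\dots\supseteq W_n$ and remove the indices $1,\dots,n$ one at a time, keeping the condition that $W_j\in\mathcal{S}_j(A_i)$ for every index $i$ that remains after $j$ steps. Start with $W_0=O$. At step $j+1\le n$, choose a remaining index $i_0$ for which $\mu=m(A_{i_0},W_j)$ is minimal, and choose $W_{j+1}\in\mathcal{B}_\mu$ with $\operatorname{cl}W_{j+1}\subseteq W_j\setminus A_{i_0}$. For every remaining $i$, including $i_0$, we have $\mu\le m(A_i,W_j)$ and $W_j\in\mathcal{S}_j(A_i)$, so $W_{j+1}\in\mathcal{S}_{j+1}(A_i)$. As $\operatorname{cl}W_{j+1}$ misses $A_{i_0}$, it is contained in $L_n^O(A_{i_0})$. Remove $i_0$. After $n$ steps the nonempty set $W_n$ lies in $L_n^O(A_i)$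 for every $i$.
\end{proof}

\begin{proposition}\label{prop:exist}
Let $(O_n)$ be a locally finite sequence of nonempty open sets in a metrizable space $X$. Then there is $p\in\mathcal{R}(X)$ with $p\in\operatorname{cl}_{\beta X}\bigcup_{n\ge m}O_n$ for every $m$.
\end{proposition}

\begin{proof}
For closed nowhere dense $A$ let $F(A)=\bigcup_nL_n^{O_n}(A)$. This set is disjoint from $A$, and it is closed because $L_n^{O_n}(A)\subseteq O_n$ and $(O_n)$ is locally finite. Let $T_m=\bigcup_{n\ge m}O_n$. Given $A_1,\dots,A_k$ and $m$, take $n\ge\max(k,m)$. Lemma~\ref{lem:linked}, applied to the list $A_1,\dots,A_k$ with $A_k$ repeated to length $n$, gives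
\[
\emptyset\neq\bigcap_{i\le k}L_n^{O_n}(A_i)\subseteq T_m\cap\bigcap_{i\le k}F(A_i).
\]
Since the sets $T_m$ decrease, the sets $F(A)$ and $T_m$ have the finite intersection property, and by compactness some $p\in\beta X$ lies in all their closures. By \eqref{eq:star}, $p\notin\operatorname{cl}_{\beta X}A$ for every closed nowhere dense $A$. A point of $X$ has a neighborhood that misses $T_m$ for large $m$, so $p\notin X$.
\end{proof}

We can now state in general what the test case showed.

\begin{lemma}\label{lem:vanish}
Let $V_1\supseteq V_2\supseteq\cdots$ be nonempty open subsets of a metrizable space $X$. The following are equivalent.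
\begin{enumerate}
\item[(i)] $\bigcap_nV_n^\#=\emptyset$.
\item[(ii)] Every sequence $(x_n)$ with $x_n\in\operatorname{cl}_XV_n$ has a cluster point in $X$.
\end{enumerate}
If these conditions hold, then $K=\bigcap_n\operatorname{cl}_XV_n$ is nonempty and compact.
\end{lemma}

\begin{proof}
Suppose (ii) fails for a sequence $(x_n)$. The sets $O_n=V_n\cap B(x_n,1/n)$ are nonempty and open, and they form a locally finite sequence by Lemma~\ref{lem:balls}. Proposition~\ref{prop:exist} gives a remote point in the closure of $\bigcup_{n\ge m}O_n\subseteq V_m$ for every $m$, so (i) fails.

Suppose (ii) holds. A cluster point of a sequence with $x_n\in\operatorname{cl}_XV_n$ lies in $K$, because all terms from the $m$th on lie in the closed set $\operatorname{cl}_XV_m$. Hence $K\neq\emptyset$, and every sequence in $K$ has a cluster point in $K$, so $K$ is compact. Let $p\in X^\ast$. As $K$ is closed in $\beta X$ and $p\notin K$, there is an open set $G\supseteq K$ in $\beta X$ with $p\notin\operatorname{cl}_{\beta X}G$. If no $V_n$ were contained in $G$, a sequence with $x_n\in V_n\setminus G$ would have a cluster point in $K$ and in the closed set $X\setminus G$, which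 is impossible. So $V_n\subseteq G$ for some $n$, and $p\notin\operatorname{cl}_{\beta X}V_n$. This proves (i).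
\end{proof}

The constant sequence $V_n=U$ tells which open sets are seen by remote points.

\begin{corollary}\label{cor:nonempty}
Let $U$ be open in a metrizable space $X$. Then $U^\#=\emptyset$ if and only if $\operatorname{cl}_XU$ is compact. If $X$ is nowhere locally compact, then $U^\#\neq\emptyset$ for every nonempty open $U$.
\end{corollary}

\begin{proof}
For $U=\emptyset$ both conditions hold. For $U\neq\emptyset$, condition (ii) of Lemma~\ref{lem:vanish} with $V_n=U$ says that $\operatorname{cl}_XU$ is compact. In a nowhere locally compact space no nonempty open set has compact closure.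
\end{proof}

In particular $\mathcal{R}(\mathbb{Q})\neq\emptyset$.

\section{The clopen subsets of $\mathcal{R}(X)$}\label{sec:clopen}

The closures in $\beta X$ of two disjoint open subsets of $X$ can meet, but by \eqref{eq:star} only in the closure of a nowhere dense set. Remote points avoid such sets, and this makes the sets $U^\#$ clopen.

\begin{lemma}\label{lem:sharp}
Let $X$ be metrizable, let $U,V\subseteq X$ be open, and put $U^\perp=X\setminus\operatorname{cl}_XU$.
\begin{enumerate}
\item[(a)] $(U\cup V)^\#=U^\#\cup V^\#$, and $U\subseteq V$ implies $U^\#\subseteq V^\#$.
\item[(b)] $U^\#$ is clopen in $\mathcal{R}(X)$, with complement $(U^\perp)^\#$.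
\item[(c)] If $U\cap V=\emptyset$, then $U^\#\cap V^\#=\emptyset$.
\item[(d)] The sets $U^\#$ form a base of $\mathcal{R}(X)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Closure is monotone and commutes with finite unions.

(b) From $X=\operatorname{cl}_XU\cup U^\perp$ we get $\beta X=\operatorname{cl}_{\beta X}U\cup\operatorname{cl}_{\beta X}U^\perp$, so $\mathcal{R}(X)=U^\#\cup(U^\perp)^\#$. The closed set $E=\operatorname{cl}_XU\cap\operatorname{cl}_XU^\perp$ is nowhere dense: an open subset of $E$ lies in $\operatorname{cl}_XU$, so it misses $U^\perp$ and hence $\operatorname{cl}_XU^\perp$, and is therefore empty. By \eqref{eq:star}, $U^\#\cap(U^\perp)^\#\subseteq\mathcal{R}(X)\cap\operatorname{cl}_{\beta X}E=\emptyset$. The two sets are closed and complementary, so both are clopen.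

(c) The open set $V$ misses $\operatorname{cl}_XU$, so $V\subseteq U^\perp$; apply (a) and (b).

(d) Let $p\in\mathcal{R}(X)$ and let $N\ni p$ be open in $\beta X$. Choose an open $W\ni p$ with $\operatorname{cl}_{\beta X}W\subseteq N$. Then $p\in(W\cap X)^\#\subseteq N$, and $(W\cap X)^\#$ is open by (b).
\end{proof}

Open sets with the same closure have the same set $U^\#$, so one must pass to regular open sets to obtain an injective map. For every open $U$ the set $\operatorname{int}\operatorname{cl}U$ is regular open and has the same closure as $U$.

\begin{proposition}\label{prop:clopen}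
Let $X$ be a nowhere locally compact metrizable space. Then $U\mapsto U^\#$ is an order isomorphism from $\mathrm{RO}(X)$ onto the family of clopen subsets of $\mathcal{R}(X)$.
\end{proposition}

\begin{proof}
The map preserves inclusion and has clopen values by Lemma~\ref{lem:sharp}. Let $U,V\in\mathrm{RO}(X)$ with $U\not\subseteq V$. Then $U\not\subseteq\operatorname{cl}V$, since otherwise $U\subseteq\operatorname{int}\operatorname{cl}V=V$. The set $(U\setminus\operatorname{cl}V)^\#$ is nonempty by Corollary~\ref{cor:nonempty}, contained in $U^\#$, and disjoint from $V^\#$ by Lemma~\ref{lem:sharp}(c). So $U^\#\not\subseteq V^\#$, and the map reflects inclusion; in particular it is injective.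

Let $C\subseteq\mathcal{R}(X)$ be clopen. Let $U$ be the union of all open $V\subseteq X$ with $V^\#\subseteq C$, and $U'$ the union of all open $V'\subseteq X$ with $(V')^\#\cap C=\emptyset$. For such $V$ and $V'$ we have $(V\cap V')^\#\subseteq V^\#\cap(V')^\#=\emptyset$, so $V\cap V'=\emptyset$ by Corollary~\ref{cor:nonempty}. Hence $U\cap U'=\emptyset$, and $U^\#\cap(U')^\#=\emptyset$. By Lemma~\ref{lem:sharp}(d), each point of the open set $C$ lies in some $V^\#\subseteq C$, so $C\subseteq U^\#$; the same argument for the open set $\mathcal{R}(X)\setminus C$ gives $\mathcal{R}(X)\setminus C\subseteq(U')^\#$. Therefore $C=U^\#=(\operatorname{int}\operatorname{cl}U)^\#$.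
\end{proof}

The hypothesis $L(X)=\emptyset$ enters only through Corollary~\ref{cor:nonempty}, and it is needed: in $X=\mathbb{R}$ every bounded open interval $U$ has $U^\#=\emptyset$.

\section{A common perfect irreducible preimage}\label{sec:Z}

Let $X$ and $Y$ be nonempty nowhere locally compact metrizable spaces and let $h\colon\mathcal{R}(X)\to\mathcal{R}(Y)$ be a homeomorphism. By Proposition~\ref{prop:clopen} there is an order isomorphism
\[
\Phi\colon\mathrm{RO}(X)\to\mathrm{RO}(Y),\qquad\Phi(W)^\#=h[W^\#].
\]
If $W,W'$ are regular open, then $\operatorname{int}\operatorname{cl}(W\cap W')\subseteq W\cap W'$, so $W\cap W'$ is regular open and is the greatest lower bound of $W$ and $W'$. An order isomorphism preserves greatest lower bounds and least elements. Hence $\Phi(W\cap W')=\Phi(W)\cap\Phi(W')$, and $\Phi(W)=\emptyset$ only for $W=\emptyset$. With $W'=\Phi^{-1}(U)$ this gives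
\begin{equation}\label{eq:sym}
W\cap\Phi^{-1}(U)\neq\emptyset\iff\Phi(W)\cap U\neq\emptyset\qquad(W\in\mathrm{RO}(X),\ U\in\mathrm{RO}(Y)).
\end{equation}

The isomorphism $\Phi$ acts on open sets, and there is no reason for it to be induced by a map of points. We replace the missing map by a relation: $x$ is related to $y$ if $\Phi$ does not separate them. Let
\[
Z=\{(x,y)\in X\times Y:\ W\cap\Phi^{-1}(U)\neq\emptyset\text{ for all regular open }W\ni x,\ U\ni y\}.
\]
If $X=Y$ and $\Phi$ is the identity, then $Z$ is the diagonal. For the trace isomorphism of Section~\ref{sec:test} the same formula gives the empty set, since an irrational and a rational lie in disjoint intervals. So the next result depends on the fact that $\Phi$ comes from $h$, and this is used through Lemma~\ref{lem:vanish}.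

\begin{proposition}\label{prop:Z}
The set $Z$ is closed in $X\times Y$, and the projections $\pi_X\colon Z\to X$ and $\pi_Y\colon Z\to Y$ are perfect, irreducible and onto.
\end{proposition}

\begin{proof}
The regular open sets $\operatorname{int}\operatorname{cl}B(x,1/n)$ form a decreasing base at a point $x$ of a metric space. Consequently $(x,y)\in Z$ if and only if $x\in\operatorname{cl}_X\Phi^{-1}(U)$ for every regular open $U\ni y$. If $(x,y)\notin Z$, witnessed by $W$ and $U$, then the neighborhood $W\times U$ of $(x,y)$ misses $Z$, so $Z$ is closed. By \eqref{eq:sym}, exchanging $X$ with $Y$ and $h$ with $h^{-1}$ reverses the coordinates of $Z$. It therefore suffices to treat $\pi_Y$.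

Fix $y\in Y$ and a decreasing base $(U_n)$ of regular open sets at $y$, and let $V_n=\Phi^{-1}(U_n)$. These are decreasing nonempty open subsets of $X$. A sequence with $y_n\in\operatorname{cl}_YU_n$ converges to $y$, so $\bigcap_nU_n^\#=\emptyset$ by Lemma~\ref{lem:vanish}. Since $h$ is a bijection with $h[V_n^\#]=U_n^\#$, also $\bigcap_nV_n^\#=\emptyset$. By Lemma~\ref{lem:vanish} again,
\begin{equation}\label{eq:cluster}
\text{every sequence with }x_n\in\operatorname{cl}_XV_n\text{ has a cluster point in }X,
\end{equation}
and $K_y=\bigcap_n\operatorname{cl}_XV_n$ is nonempty and compact.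

\emph{Onto, with compact fibers.} Every regular open $U\ni y$ contains some $U_n$, and then $\Phi^{-1}(U)\supseteq V_n$. So $(x,y)\in Z$ if and only if $x\in K_y$, that is, $\pi_Y^{-1}(y)=K_y\times\{y\}$.

\emph{Closed.} Let $F\subseteq Z$ be closed and let $y\in\operatorname{cl}_Y\pi_Y(F)$. With $U_n,V_n$ as above, choose $(x_n,y_n)\in F$ with $y_n\in U_n$. Then $y_n\to y$, and $x_n\in\operatorname{cl}_XV_n$ because $(x_n,y_n)\in Z$ and $U_n$ is a regular open neighborhood of $y_n$. By \eqref{eq:cluster}, a subsequence of $(x_n)$ converges to some $x\in X$. The corresponding subsequence of $(x_n,y_n)$ converges to $(x,y)$, and $F$ is closed in $X\times Y$, so $(x,y)\in F$ and $y\in\pi_Y(F)$.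

\emph{Irreducible.} Let $Z_0$ be a proper closed subset of $Z$. Choose a point of $Z\setminus Z_0$ and regular open sets $W,U$ such that $W\times U$ contains this point and misses $Z_0$. Then $W\cap\Phi^{-1}(U)$ is a nonempty open set, so it contains the closure of a nonempty regular open set $G$. Take $y\in\Phi(G)\subseteq U$. If $(x,y)\in Z$, then $x\in\operatorname{cl}_X\Phi^{-1}(\Phi(G))=\operatorname{cl}_XG\subseteq W$. Thus the fiber over $y$ lies in $W\times U$ and misses $Z_0$, so $y\notin\pi_Y(Z_0)$.
\end{proof}

\begin{corollary}\label{cor:NLC}
If $X$ is a nowhere locally compact metrizable space and $\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q})$, then $X$ is $\sigma$-compact.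
\end{corollary}

\begin{proof}
The space $X$ is nonempty because $\mathcal{R}(\mathbb{Q})\neq\emptyset$. Apply Proposition~\ref{prop:Z} with $Y=\mathbb{Q}$. Since $\pi_X$ is onto, $X$ is the union of the compact sets $\pi_X(\pi_Y^{-1}(y))$, $y\in\mathbb{Q}$, and there are countably many of them.
\end{proof}

\section{The locally compact part and the proof of Theorem~\ref{thm:A}}\label{sec:A}

For general metrizable $X$, Proposition~\ref{prop:clopen} is not available, because open sets with compact closure are invisible to remote points. We show two things: a locally compact part with compact closure can be discarded without changing $\mathcal{R}(X)$, and a locally compact part with noncompact closure is incompatible with $\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q})$.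

The part to be discarded need not be clopen. For $X=[-1,0]\cup(\mathbb{Q}\cap[0,1])$ one has $L(X)=[-1,0)$, and in the notation of the next lemma $D=[-1,0]$ and $X_1=\mathbb{Q}\cap[0,1]$ share the point $0$.

\begin{lemma}\label{lem:reduce}
Let $X$ be metrizable, suppose that $D=\operatorname{cl}_XL(X)$ is compact, and put $X_1=\operatorname{cl}_X(X\setminus D)$. Then $X=D\cup X_1$, the closed subspace $X_1$ is nowhere locally compact, and $\mathcal{R}(X)=\mathcal{R}(X_1)$ when $\beta X_1$ is identified with $\operatorname{cl}_{\beta X}X_1$.
\end{lemma}

\begin{proof}
The equality $X=D\cup X_1$ holds because $X\setminus D\subseteq X_1$. We use twice the following observation. If $G$ is a nonempty relatively open subset of $X_1$, then $G\setminus D$ is nonempty, as $X\setminus D$ is dense in $X_1$, and $G\setminus D$ is open in $X$, as it is relatively open in the open set $X\setminus D$.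

If a compact set $N\subseteq X_1$ contained such a $G$, then $N$ would be a compact neighborhood in $X$ of every point of $G\setminus D$, so that $G\setminus D\subseteq L(X)\subseteq D$, which is absurd. Hence $X_1$ is nowhere locally compact.

Let $p\in\mathcal{R}(X)$. Since $D$ is compact, $\beta X=D\cup\operatorname{cl}_{\beta X}X_1$, so $p\in\operatorname{cl}_{\beta X}X_1\setminus X_1$. A closed nowhere dense subset $A$ of $X_1$ is closed in $X$, and an open subset of $X$ inside $A$ is open in $X_1$ and hence empty. So $A$ is nowhere dense in $X$ and $p\notin\operatorname{cl}_{\beta X}A$. Thus $p\in\mathcal{R}(X_1)$.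

Let $p\in\mathcal{R}(X_1)$. Then $p\notin X$, because $X\cap\operatorname{cl}_{\beta X}X_1=X_1$. Let $A$ be closed and nowhere dense in $X$. If $A\cap X_1$ contained a nonempty relatively open subset $G$ of $X_1$, then $A$ would contain the nonempty open set $G\setminus D$. So $A\cap X_1$ is nowhere dense in $X_1$, and by \eqref{eq:star}
\[
p\notin\operatorname{cl}_{\beta X}(A\cap X_1)=\operatorname{cl}_{\beta X}A\cap\operatorname{cl}_{\beta X}X_1 .
\]
As $p\in\operatorname{cl}_{\beta X}X_1$, we conclude that $p\notin\operatorname{cl}_{\beta X}A$.
\end{proof}

A space satisfies the \emph{countable chain condition} if every family of pairwise disjoint nonempty open sets is countable. This property separates $\mathcal{R}(\mathbb{Q})$ from the spaces with a large locally compact part. The mechanism is already visible for the discrete space $\mathbb{N}$: an infinite set $M\subseteq\mathbb{N}$ gives a nonempty clopen set $M^\#$, finite sets give the empty set, and so two infinite sets with finite intersection give disjoint clopen sets.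

\begin{lemma}\label{lem:ccc}
If $X$ is metrizable and $\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q})$, then $\operatorname{cl}_XL(X)$ is compact.
\end{lemma}

\begin{proof}
First, $\mathcal{R}(\mathbb{Q})$ satisfies the countable chain condition. Let $(G_i)_{i\in I}$ be pairwise disjoint nonempty open subsets of $\mathcal{R}(\mathbb{Q})$. By Lemma~\ref{lem:sharp}(d) there are open sets $U_i\subseteq\mathbb{Q}$ with $\emptyset\neq U_i^\#\subseteq G_i$; they are nonempty. For $i\neq j$ we have $(U_i\cap U_j)^\#\subseteq G_i\cap G_j=\emptyset$, so $U_i\cap U_j=\emptyset$ by Corollary~\ref{cor:nonempty}. Since $\mathbb{Q}$ is countable, so is $I$.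

Now suppose that the closed set $\operatorname{cl}_XL(X)$ is not compact. It contains a sequence $(z_n)$ without cluster point in $X$. Each value is taken finitely often, so after passing to a subsequence the points $z_n$ are distinct. The distance $\delta_n$ from $z_n$ to $\{z_m:m\neq n\}$ is positive, since $z_n$ is not a cluster point. Let $\rho_n=\min(1/n,\delta_n/2)$. The balls $B(z_n,\rho_n)$ are pairwise disjoint because $\rho_n+\rho_m\le d(z_n,z_m)$ for $n\neq m$. Each ball meets the open set $L(X)$, so it contains a nonempty open set $C_n$ with compact closure. The sets $C_n$ are pairwise disjoint, and $(C_n)$ is locally finite by Lemma~\ref{lem:balls}.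

For $M\subseteq\mathbb{N}$ let $C_M=\bigcup_{n\in M}C_n$. If $M$ is infinite, then $C_M^\#\neq\emptyset$ by Proposition~\ref{prop:exist} applied to $(C_n)_{n\in M}$. If $M\cap M'$ is finite, then $C_{M\cap M'}$ has compact closure, so $C_{M\cap M'}^\#=\emptyset$ and $C_M^\#=C_{M\setminus M'}^\#$ by Lemma~\ref{lem:sharp}(a). As $C_{M\setminus M'}$ and $C_{M'}$ are disjoint, $C_M^\#\cap C_{M'}^\#=\emptyset$ by Lemma~\ref{lem:sharp}(c).

Enumerate the rationals as $(q_n)_{n\in\mathbb{N}}$ without repetition, and for each real $r$ choose an infinite set $M_r\subseteq\mathbb{N}$ such that $(q_n)_{n\in M_r}$ converges to $r$. For $r\neq s$ the set $M_r\cap M_s$ is finite. The sets $C_{M_r}^\#$, $r\in\mathbb{R}$, are uncountably many pairwise disjoint nonempty open subsets of $\mathcal{R}(X)$, which contradicts the first paragraph.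
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:ccc}, $D=\operatorname{cl}_XL(X)$ is compact. The space $X_1$ of Lemma~\ref{lem:reduce} is nowhere locally compact and metrizable, and $\mathcal{R}(X_1)=\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q})$. By Corollary~\ref{cor:NLC}, $X_1$ is $\sigma$-compact, and hence so is $X=D\cup X_1$.
\end{proof}

\section{Perfect irreducible maps and the proof of Theorem~\ref{thm:B}}\label{sec:B}

Proposition~\ref{prop:Z} passes from remote points to perfect irreducible maps. For the converse we need a way to move open sets forward along such a map. Let $f\colon Z\to X$ be a closed continuous surjection. For open $O\subseteq Z$ put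
\[
O^\circ=X\setminus f(Z\setminus O)=\{x\in X:\ f^{-1}(x)\subseteq O\}.
\]
The set $O^\circ$ is open, $f^{-1}(O^\circ)\subseteq O$, $O^\circ\subseteq f(O)$, and $O_1\subseteq O$ implies $O_1^\circ\subseteq O^\circ$. The map $f$ is irreducible if and only if $O^\circ\neq\emptyset$ for every nonempty open $O$, that is, if and only if every nonempty open set contains a whole fiber.

If $f$ is perfect, then $f^{-1}(K)$ is compact for every compact $K\subseteq X$. Indeed, given a cover of $f^{-1}(K)$ by open sets, cover each fiber $f^{-1}(x)$, $x\in K$, by finitely many of them, with union $O_x$; finitely many of the open sets $O_x^\circ\ni x$ cover $K$, and the corresponding $O_x$ cover $f^{-1}(K)$.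

\begin{lemma}\label{lem:irr}
Let $f\colon Z\to X$ be perfect, irreducible and onto.
\begin{enumerate}
\item[(a)] For open $O\subseteq Z$, the set $f^{-1}(O^\circ)$ is dense in $O$.
\item[(b)] If $A\subseteq Z$ and $B\subseteq X$ are closed and nowhere dense, then so are $f(A)$ and $f^{-1}(B)$.
\item[(c)] If $X$ is nowhere locally compact, then so is $Z$.
\item[(d)] If $D\subseteq X$ is dense, then $f^{-1}(D)$ is dense in $Z$, and the restriction $f^{-1}(D)\to D$ is perfect, irreducible and onto.
\item[(e)] If $f'\colon X\to X'$ is perfect, irreducible and onto, then so is $f'\circ f$.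
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For nonempty open $O_1\subseteq O$ we have $\emptyset\neq f^{-1}(O_1^\circ)\subseteq O_1\cap f^{-1}(O^\circ)$.

(b) Both sets are closed. Suppose $f(A)$ contains a nonempty open set $W$. The closed set $A\cup f^{-1}(X\setminus W)$ maps onto $X$, so it equals $Z$ by irreducibility, and $A$ contains the nonempty open set $f^{-1}(W)$, a contradiction. If $f^{-1}(B)$ contains a nonempty open set $O$, then $\emptyset\neq O^\circ\subseteq f(O)\subseteq B$, again a contradiction.

(c) If a compact set $N\subseteq Z$ contains a nonempty open set $O$, then the compact set $f(N)$ contains the nonempty open set $O^\circ$.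

(d) Let $O\subseteq Z$ be nonempty and open. There is a point $x\in O^\circ\cap D$, and its fiber lies in $O\cap f^{-1}(D)$. This gives density, and it shows that every nonempty open subset of $f^{-1}(D)$ contains a fiber. The restriction is onto with compact fibers, and it is closed because $f(F\cap f^{-1}(D))=f(F)\cap D$ for closed $F\subseteq Z$.

(e) The composition is closed and onto, and its fibers are preimages under $f$ of compact sets. If $F\subseteq Z$ is closed and proper, then $f(F)$ is closed and proper, and hence so is $f'(f(F))$.
\end{proof}

Part (b) says that $Z$ and $X$ have corresponding nowhere dense sets, which suggests the next result. The space $Z$ is not assumed to be metrizable, since the result will be applied to absolutes; \eqref{eq:star} and Lemma~\ref{lem:sharp} are used only in $X$.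

\begin{proposition}\label{prop:invariance}
Let $Z$ be a Tychonoff space, $X$ a metrizable space, and $f\colon Z\to X$ perfect, irreducible and onto. Then $\beta f$ restricts to a homeomorphism $\mathcal{R}(Z)\to\mathcal{R}(X)$.
\end{proposition}

\begin{proof}
Let $g=\beta f$. It is a continuous map between compact Hausdorff spaces with dense image, so it is closed and onto. Because $f$ is perfect, $g^{-1}(X)=Z$ \cite[3.7.16]{Eng}; thus $p\in Z^\ast$ if and only if $g(p)\in X^\ast$.

We show that $\mathcal{R}(Z)=g^{-1}(\mathcal{R}(X))$. Let $g(p)\in\mathcal{R}(X)$ and let $A\subseteq Z$ be closed and nowhere dense. If $p\in\operatorname{cl}_{\beta Z}A$, then $g(p)\in\operatorname{cl}_{\beta X}f(A)$, which is impossible by Lemma~\ref{lem:irr}(b). So $p\in\mathcal{R}(Z)$. Conversely, let $p\in\mathcal{R}(Z)$ and let $B\subseteq X$ be closed and nowhere dense. By Lemma~\ref{lem:irr}(b), $p\notin\operatorname{cl}_{\beta Z}f^{-1}(B)$. Choose an open $N\ni p$ in $\beta Z$ whose closure misses $f^{-1}(B)$, and let $H=f(Z\cap\operatorname{cl}_{\beta Z}N)$. Then $H$ is closed in $X$ and disjoint from $B$, and $g(p)\in\operatorname{cl}_{\beta X}H$ because $p\in\operatorname{cl}_{\beta Z}(N\cap Z)$.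 By \eqref{eq:star}, $g(p)\notin\operatorname{cl}_{\beta X}B$. So $g(p)\in\mathcal{R}(X)$.

The restriction of the closed surjection $g$ to the full preimage $g^{-1}(\mathcal{R}(X))$ is a closed continuous surjection onto $\mathcal{R}(X)$, by the identity used in Lemma~\ref{lem:irr}(d). It remains to prove injectivity. Let $p\neq q$ in $\mathcal{R}(Z)$. Intersecting disjoint open neighborhoods of $p$ and $q$ with $Z$, we obtain disjoint open sets $U,V\subseteq Z$ with $p\in\operatorname{cl}_{\beta Z}U$ and $q\in\operatorname{cl}_{\beta Z}V$. By Lemma~\ref{lem:irr}(a), $p\in\operatorname{cl}_{\beta Z}f^{-1}(U^\circ)$, so $g(p)\in(U^\circ)^\#$; in the same way $g(q)\in(V^\circ)^\#$. A point of $U^\circ\cap V^\circ$ would have a nonempty fiber inside $U\cap V$, so $U^\circ\cap V^\circ=\emptyset$. Lemma~\ref{lem:sharp}(c) gives $g(p)\neq g(q)$.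
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
(a)$\Rightarrow$(b). The space $Z\subseteq X\times Y$ of Proposition~\ref{prop:Z} is metrizable.

(b)$\Rightarrow$(c). By Lemma~\ref{lem:irr}(e), the extremally disconnected space $EZ$ has perfect irreducible maps onto $X$ and onto $Y$. By the uniqueness of the absolute, $EX\cong EZ\cong EY$.

(c)$\Rightarrow$(a). Proposition~\ref{prop:invariance}, applied to $EX\to X$ and $EY\to Y$, gives $\mathcal{R}(X)\cong\mathcal{R}(EX)\cong\mathcal{R}(EY)\cong\mathcal{R}(Y)$.
\end{proof}

\begin{remark}\label{rem:properties}
By (a)$\Rightarrow$(b), among nowhere locally compact metrizable spaces $\mathcal{R}(X)$ determines every topological property that is invariant under perfect images and perfect preimages. One such property is $\sigma$-compactness. Another is \v{C}ech-completeness, which means that $X$ is a $G_\delta$-set in $\beta X$, or equivalently that $X^\ast$ is $\sigma$-compact: for a perfect surjection $f\colon Z\to X$ the equality $(\beta f)^{-1}(X)=Z$ gives $\beta f(Z^\ast)=X^\ast$ and $(\beta f)^{-1}(X^\ast)=Z^\ast$. For example, $\mathcal{R}(\mathbb{Q})\not\cong\mathcal{R}(\mathbb{P})$.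
\end{remark}

\begin{remark}\label{rem:NLCneeded}
The implication (a)$\Rightarrow$(b) fails without nowhere local compactness. Lemma~\ref{lem:reduce} gives $\mathcal{R}(\mathbb{Q}\oplus[0,1])\cong\mathcal{R}(\mathbb{Q})$. A space $Z$ with a perfect irreducible map onto $\mathbb{Q}$ is nowhere locally compact by Lemma~\ref{lem:irr}(c), while under a perfect map of $Z$ onto $\mathbb{Q}\oplus[0,1]$ the preimage of $[0,1]$ is a nonempty compact open set.
\end{remark}

\section{Spaces with the same remote points as the rationals}\label{sec:C}

For the sufficiency in Theorem~\ref{thm:C} we must show that all nonempty $\sigma$-compact nowhere locally compact metrizable spaces have the same space of remote points. By Proposition~\ref{prop:invariance} it is enough to find one space that maps perfectly and irreducibly onto each of them. The rationals cannot serve, since their images are countable. The space $\mathbb{Q}\times2^\omega$ can, and it has a convenient characterization. A space is \emph{zero-dimensional} if it has a base of clopen sets, and \emph{nowhere countable} if no nonempty open subset is countable.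

\begin{theorem}[Alexandroff--Urysohn \cite{AU}; see also \cite{vM}]\label{thm:AU}
A nonempty zero-dimensional separable metrizable space that is $\sigma$-compact, nowhere countable and nowhere locally compact is homeomorphic to $\mathbb{Q}\times2^\omega$.
\end{theorem}

Perfect irreducible preimages keep $\sigma$-compactness and nowhere local compactness. So, given $X$, we have to produce a preimage that is zero-dimensional and nowhere countable. The second requirement is the delicate one, already for $X=\mathbb{Q}$: the projection $\mathbb{Q}\times2^\omega\to\mathbb{Q}$ is not irreducible, since it maps the closed set $\mathbb{Q}\times\{t\}$ onto $\mathbb{Q}$. An irreducible map with a large fiber is obtained from the closure of a graph. The closure of the graph of $\sin(1/x)$, $0<x\le1$, projects onto $[0,1]$ with fiber $\{0\}\times[-1,1]$ over $0$, and the projection is irreducible because the one-point fibers are dense. We use a zero-dimensional version of this function at every point of a countable dense set simultaneously. This is done in a compactification of $X$, where uncountably many further points remain to carry the graph.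

We recall two textbook facts. Every nonempty compact metrizable space is a continuous image of $2^\omega$. Every nonempty zero-dimensional compact metrizable space without isolated points is homeomorphic to $2^\omega$; such a space is called a \emph{Cantor set}, and each of its nonempty open subsets is uncountable.

\begin{proposition}\label{prop:QC}
If $X$ is a nonempty $\sigma$-compact nowhere locally compact metrizable space, then $\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q}\times2^\omega)$.
\end{proposition}

\begin{proof}
\emph{Step 1: a zero-dimensional preimage.} Compact metrizable spaces are separable, so $X$ is separable and embeds in $[0,1]^\omega$. The closure of its image is a compact metrizable space $K$ containing $X$ as a dense subspace. An isolated point of $K$ would lie in $X$ and be a compact neighborhood of itself, so $K$ has no isolated points. Let $\varphi\colon2^\omega\to K$ be a continuous surjection. The intersection of a chain of closed sets that map onto $K$ again maps onto $K$, since the members of the chain meet each compact fiber in a chain of nonempty closed sets. By Zorn's lemma there is a minimal closed set $C\subseteq2^\omega$ with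 $\varphi(C)=K$, and $f=\varphi|C\colon C\to K$ is perfect and irreducible. If $c$ were isolated in $C$, then $\{c\}^\circ$ would be a nonempty open subset of $\{f(c)\}$, making $f(c)$ isolated in $K$. So $C$ is a Cantor set. By Lemma~\ref{lem:irr}(d), $f^{-1}(X)$ is dense in $C$. Choose a countable set $\Delta\subseteq f^{-1}(X)$ that is dense in $C$. It is infinite; enumerate it as $(d_n)_{n\in\mathbb{N}}$ without repetition. Every nonempty open subset of $C$ meets $C\setminus\Delta$.

\emph{Step 2: replacing each $d_n$ by a Cantor set.} Let $P=2^\omega$, and let $(e_k)_{k\in\mathbb{N}}$ be a sequence in $P$ that lists each element of a countable dense subset of $P$ infinitely often. Then for every $t\in P$ there are $k_1<k_2<\cdots$ with $e_{k_j}\to t$. For each $n$ take a strictly decreasing clopen base $C=N_{n,1}\supsetneq N_{n,2}\supsetneq\cdots$ at $d_n$, which exists as $d_n$ is not isolated, and let $C_{n,k}=N_{n,k}\setminus N_{n,k+1}$. The sets $C_{n,k}$, $k\in\mathbb{N}$, are nonempty and clopen, they partition $C\setminus\{d_n\}$, and points $x_j\in C_{n,k_j}$ with $k_j\to\infty$ converge to $d_n$. Let $r_n\colon C\setminus\{d_n\}\to P$ take the value $e_k$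 on $C_{n,k}$. It is locally constant, hence continuous. For $x\in C\setminus\Delta$ let $r(x)=(r_n(x))_{n\in\mathbb{N}}\in P^{\mathbb{N}}$. Let $\Gamma=\{(x,r(x)):x\in C\setminus\Delta\}$, let $T'$ be the closure of $\Gamma$ in $C\times P^{\mathbb{N}}$, and let $g\colon T'\to C$ be the projection. The space $T'$ is compact, so $g$ is perfect.

We compute the fibers of $g$. Let $(x,s)\in T'$ and take $x_j\in C\setminus\Delta$ with $x_j\to x$ and $r(x_j)\to s$. If $x\neq d_m$, then $r_m$ is continuous at $x$, so $s_m=r_m(x)$. Hence $g^{-1}(x)=\{(x,r(x))\}$ for $x\in C\setminus\Delta$, and $g^{-1}(d_n)$ is contained in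
\[
E_n=\{(d_n,s):\ s_m=r_m(d_n)\text{ for all }m\neq n\}.
\]
Conversely, let $(d_n,s)\in E_n$. Take $k_1<k_2<\cdots$ with $e_{k_j}\to s_n$ and points $x_j\in C_{n,k_j}\setminus\Delta$. Then $x_j\to d_n$, $r_n(x_j)=e_{k_j}\to s_n$, and $r_m(x_j)\to r_m(d_n)=s_m$ for $m\neq n$. So $(d_n,s)\in T'$, and $g^{-1}(d_n)=E_n$ is homeomorphic to $P$ through the coordinate $s_n$. All fibers are nonempty, so $g$ is onto. Every nonempty open subset of $T'$ contains a point of $\Gamma$, which is a whole fiber, so $g$ is irreducible.

\emph{Step 3: identifying the preimage of $X$.} By Lemma~\ref{lem:irr}(e), $\psi=f\circ g\colon T'\to K$ is perfect, irreducible and onto. Let $T=\psi^{-1}(X)$. By Lemma~\ref{lem:irr}(d), $\psi|T\colon T\to X$ is perfect, irreducible and onto, so $\mathcal{R}(T)\cong\mathcal{R}(X)$ by Proposition~\ref{prop:invariance}. We verify the hypotheses of Theorem~\ref{thm:AU} for $T$. It is nonempty, and it is zero-dimensional, separable and metrizable as a subspace of $C\times P^{\mathbb{N}}$. It is $\sigma$-compact because preimages of compact sets under $\psi$ are compact, and it is nowhere locally compact by Lemma~\ref{lem:irr}(c). Finally, let $O\cap T$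 be a nonempty open subset of $T$, with $O$ open in $T'$. The set $O^\circ$, formed with respect to $g$, is nonempty and open in $C$, so it contains some $d_n$, and $E_n\subseteq O$. Also $E_n\subseteq T$, because $f(d_n)\in X$. Thus $O\cap T$ contains the uncountable set $E_n$. By Theorem~\ref{thm:AU}, $T\cong\mathbb{Q}\times2^\omega$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $\mathcal{R}(X)\cong\mathcal{R}(\mathbb{Q})$. Then $X$ is $\sigma$-compact by Theorem~\ref{thm:A}, the set $\operatorname{cl}_XL(X)$ is compact by Lemma~\ref{lem:ccc}, and $X$ is not compact because $\mathcal{R}(X)\neq\emptyset$.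

Conversely, let $X$ be $\sigma$-compact and not compact, with $D=\operatorname{cl}_XL(X)$ compact. The space $X_1$ of Lemma~\ref{lem:reduce} is nonempty, since otherwise $X=D$ would be compact. It is $\sigma$-compact as a closed subspace of $X$, it is nowhere locally compact, and $\mathcal{R}(X_1)=\mathcal{R}(X)$. Proposition~\ref{prop:QC}, applied to $X_1$ and to $\mathbb{Q}$, gives
\[
\mathcal{R}(X)=\mathcal{R}(X_1)\cong\mathcal{R}(\mathbb{Q}\times2^\omega)\cong\mathcal{R}(\mathbb{Q}).\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{AU}
P. Alexandroff and P. Urysohn, Math. Ann. \textbf{98} (1928).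

\bibitem{Eng}
Engelking, \emph{General Topology}.

\bibitem{GJ}
Gillman and Jerison, 6.5.

\bibitem{HHT}
Rodrigo Hern\'andez-Guti\'errez, Michael Hru\v{s}\'ak and Angel Tamariz-Mascar\'ua, \emph{Spaces of Remote Points}, arXiv:1809.06813 (2018).

\bibitem{vM}
J. van Mill, Trans. Amer. Math. Soc. \textbf{264} (1981), 205--215.

\bibitem{PW}
Porter and Woods, \emph{Extensions and Absolutes of Hausdorff Spaces}.

\end{thebibliography}
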